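\title{Sobolev estimates for bilinear multipliers supported in a cone, without the restriction $r<2$}

\begin{abstract}
We study bilinear Fourier multipliers $T_m(f,g)$ on the plane whose symbol $m(\xi_1,\eta_2)$ depends only on the first frequency of $f$ and the second frequency of $g$, satisfies homogeneous estimates of order $0$, and is supported in a cone $|\xi_1|\le c|\eta_2|$. We prove that $\|T_m(f,g)\|_{\mathrm L^r_y(\mathrm W^{s,r}_x)}\lesssim\|f\|_{\mathrm L^p}\|g\|_{\mathrm W^{s,q}}$ for all $s\ge0$ and all $1<p,q,r<\infty$ with $\frac1p+\frac1q=\frac1r$. The estimate was known under the restriction $r<2$. The proof treats all exponents at once. It reduces the estimate to a dyadic model and telescopes, over the scales, arbitrarily high powers of a positive operator built from the dual function. This gives an approximately log-convex sequence of square functions whose far terms are controlled by a trace. We also give one symbol for which the estimate fails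 when $p=\infty$ and when $q=\infty$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}
For Schwartz functions $f,g\in\mathcal S(\mathbb R^2)$ and a bounded function $m$ on $\mathbb R^2$, let
\begin{equation}\label{eq:Tm}
T_m(f,g)(x,y)=\int_{\mathbb R^4}m(\xi_1,\eta_2)\,e^{2\pi i(x(\xi_1+\eta_1)+y(\xi_2+\eta_2))}\,\widehat f(\xi_1,\xi_2)\,\widehat g(\eta_1,\eta_2)\,d\xi_1\,d\xi_2\,d\eta_1\,d\eta_2 .
\end{equation}
We call $m$ \emph{admissible} if $m\in\mathrm C^\infty(\mathbb R^2\setminus\{(0,0)\})$, if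
\begin{equation}\label{eq:symbol}
\big|\partial_{\tau_1}^{\beta_1}\partial_{\tau_2}^{\beta_2}m(\tau_1,\tau_2)\big|\le C_{\beta_1,\beta_2}\,(|\tau_1|+|\tau_2|)^{-\beta_1-\beta_2}\qquad\text{for all }\beta_1,\beta_2\ge0,
\end{equation}
and if, for some $c>0$,
\begin{equation}\label{eq:cone}
\operatorname{supp}m\subseteq\{(\tau_1,\tau_2):|\tau_1|\le c\,|\tau_2|\}.
\end{equation}
For $s\ge0$ and $1<q<\infty$, $\mathrm W^{s,q}$ is the Bessel potential space with norm $\|(1-\Delta)^{s/2}g\|_{\mathrm L^q}$. For integer $s$ it is the classical Sobolev space, with equivalent norm $\sum_{|\beta|\le s}\|\partial^\beta g\|_{\mathrm L^q}$. The mixed norm is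
\[
\|F\|_{\mathrm L^r_y(\mathrm W^{s,r}_x)}=\Big(\int_{\mathbb R}\|F(\cdot,y)\|_{\mathrm W^{s,r}(\mathbb R)}^r\,dy\Big)^{1/r}.
\]
It is known that for every admissible $m$ the estimate
\begin{equation}\label{eq:main}
\|T_m(f,g)\|_{\mathrm L^r_y(\mathrm W^{s,r}_x)}\le C\,\|f\|_{\mathrm L^p(\mathbb R^2)}\,\|g\|_{\mathrm W^{s,q}(\mathbb R^2)}
\end{equation}
holds for all $s\ge0$ and all $1<p,q,r<\infty$ with $\frac1p+\frac1q=\frac1r>\frac12$, that is, with $r<2$. The problem, which comes from Bernicot and Kova\v{c} \cite{BK}, is to decide whether the restriction $r<2$ is necessary. It is not.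

\begin{theorem}\label{thm:main}
Let $m$ be admissible, $s\ge0$, $1<p,q,r<\infty$ and $\frac1p+\frac1q=\frac1r$. Then \eqref{eq:main} holds for all $f,g\in\mathcal S(\mathbb R^2)$, with $C$ depending only on $p,q,r,s,c$ and the constants $C_{\beta_1,\beta_2}$.
\end{theorem}

The proof does not use the case $r<2$. The finiteness of $p$ and $q$ cannot be dropped.

\begin{theorem}\label{thm:endpoints}
There is one admissible $m$ for which, with $s=0$, estimate \eqref{eq:main} fails for $p=\infty$, $r=q$, for every $1<q<\infty$, and also for $q=\infty$, $r=p$, for every $1<p<\infty$.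
\end{theorem}

\subsection{The shape of the estimate}
Write $a(D_x)$ for the Fourier multiplier with symbol $a$ acting in the variable $x$, and $b(D_y)$ for its analogue in $y$. If $m(\tau_1,\tau_2)=a(\tau_1)b(\tau_2)$, the integral \eqref{eq:Tm} factors and $T_m(f,g)=a(D_x)f\cdot b(D_y)g$. So $T_m$ is a product in which $f$ is filtered in $x$ and $g$ in $y$, and the H\"older relation between $p,q,r$ is the expected one.

The derivative $\partial_x$ multiplies the integrand by $2\pi i(\xi_1+\eta_1)$. The term $\eta_1$ is a derivative of $g$. On the cone \eqref{eq:cone} we can write $\xi_1=(\xi_1/\eta_2)\,\eta_2$ with a bounded first factor, so the term $\xi_1$ also becomes a derivative of $g$. This is why no regularity of $f$ is needed. Without \eqref{eq:cone} the estimate fails for $s=1$: take $m\equiv1$, so that $T_m(f,g)=fg$, replace $f$ by $e^{2\pi iNx}f$ and let $N\to\infty$. Derivatives in $y$ cannot be put on the left of \eqref{eq:main}: since $m$ does not depend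 on $\xi_2$, we have $T_m(e^{2\pi iNy}f,g)=e^{2\pi iNy}T_m(f,g)$, whose $y$-derivative grows like $N$ while $\|e^{2\pi iNy}f\|_p=\|f\|_p$.

The substance of Theorem~\ref{thm:main} is therefore the case $s=0$. On the part of the cone where $|\tau_2|\sim2^j$ we have $|\tau_1|\lesssim2^j$, so $T_m(f,g)$ is a superposition of sums $\sum_jA_jf\cdot B_jg$, where $A_j$ smooths in $x$ at scale $2^{-j}$ and $B_j$ localizes to frequencies $\sim2^j$ in $y$.

\subsection{The dyadic model}\label{sec:model}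
On $\mathbb R$, let $\mathbb E_k$ be the operator that replaces a function by its averages over the dyadic intervals of length $2^{-k}$, and let $\mathbb D_k=\mathbb E_{k+1}-\mathbb E_k$. On $\mathbb R^2$, let $P_k$ and $\Delta_k$ be $\mathbb E_k$ and $\mathbb D_k$ acting in $x$, and let $R_k$ and $D_k$ be $\mathbb E_k$ and $\mathbb D_k$ acting in $y$. For integers $k_0<k_1$ put
\[
T(f,g)=\sum_{k_0\le k<k_1}P_kf\cdot D_kg,\qquad\Lambda(f,g,h)=\int_{\mathbb R^2}T(f,g)\,h .
\]

\begin{theorem}\label{thm:dyadic}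
Let $1<p,q,r<\infty$ and $\frac1p+\frac1q=\frac1r$. Then $\|T(f,g)\|_r\le C_{p,q}\|f\|_p\|g\|_q$, with $C_{p,q}$ independent of $k_0$ and $k_1$.
\end{theorem}

Compare $T$ with the sum $\sum_kP_kf\cdot\Delta_kg$, in which both operators act in $x$. There $P_kf$ is constant on the intervals on which $\Delta_kg$ has mean zero, so the terms are martingale differences, and Burkholder's inequalities \eqref{eq:burk} below give
\[
\Big\|\sum_kP_kf\,\Delta_kg\Big\|_r\le C\Big\|\sup_k|P_kf|\Big(\sum_k|\Delta_kg|^2\Big)^{1/2}\Big\|_r\le C\|f\|_p\|g\|_q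
\]
for all $1<p\le\infty$ and $1<q,r<\infty$. This suggests that $r=2$ should play no special role. In $T$, however, $P_kf$ is an arbitrary function of $y$ and $D_kg$ an arbitrary function of $x$, so the terms have no cancellation in either variable. Theorem~\ref{thm:endpoints} shows that this difference is real, since the case $p=\infty$ is lost. Whether all large finite exponents survive is then a quantitative question.

The three functions in $\Lambda$ play different roles. The form sees $f$ only through the averages $P_kf$ and $g$ only through the averages $R_kg$, so a function $f$ or $g$ that lives on a small set can be flattened by a stopping time in one variable (Section~\ref{sec:strong}). The function $h$ is never averaged. The hard case is thus the one in which $h$ lives on the smallest set.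

\begin{proposition}\label{prop:core}
Let $0<\varepsilon<1$. Let $f,g,h$ be real functions with $|f|\le1_E$, $|g|\le1_F$, $|h|\le1_H$, where $|E|,|F|<\infty$ and $0<|H|\le\min(|E|,|F|)$. Then
\[
|\Lambda(f,g,h)|\le C_\varepsilon\,|H|\Big(\frac{|E|\,|F|}{|H|^2}\Big)^{\varepsilon},
\]
with $C_\varepsilon$ independent of $k_0$ and $k_1$.
\end{proposition}

The bound is $|E|^\varepsilon|F|^\varepsilon|H|^{1-2\varepsilon}$, which is what Theorem~\ref{thm:dyadic} predicts for $p=q=1/\varepsilon$. Small $\varepsilon$ means large $p$, $q$ and $r$.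

Section~\ref{sec:tools} recalls the dyadic tools. Section~\ref{sec:blocks} shows the idea behind Proposition~\ref{prop:core} when $H$ is evenly spread, and Section~\ref{sec:core} proves it. Section~\ref{sec:strong} deduces Theorem~\ref{thm:dyadic}, Sections~\ref{sec:smooth} and \ref{sec:sobolev} deduce Theorem~\ref{thm:main}, and Section~\ref{sec:endpoints} proves Theorem~\ref{thm:endpoints}. The letter $C$ denotes constants that may change from line to line and never depend on $k_0,k_1$ or on any other truncation parameter.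

\section{Dyadic averages and stopping times}\label{sec:tools}

In Sections~\ref{sec:tools}--\ref{sec:strong} functions are real unless the contrary is said, and $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ are the inner product and norm of $\mathrm L^2(\mathbb R^2)$, or the operator norm on it. The operators $P_k,\Delta_k,R_k,D_k$ are orthogonal projections, $P_kP_l=P_{\min(k,l)}$, the $\Delta_k$ have mutually orthogonal ranges, the same holds for $R_k$ and $D_k$, and operators in $x$ commute with operators in $y$. A function is \emph{$P_k$-measurable} if, for each $y$, it is constant in $x$ on dyadic intervals of length $2^{-k}$; \emph{$R_k$-measurable} is the analogue in $y$. We identify a bounded function with the operator of multiplication by it. A bounded $P_k$-measurable function commutes with $P_l$ for $l\ge k$. For $u\ge0$ we have $P_{k+1}u\le2P_ku$, because an interval has half the length of its parent. Every statement about $x$ below has a mirror image in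 $y$.

\emph{Maximal inequality.} For $u\ge0$ and $\lambda>0$,
\begin{equation}\label{eq:maximal}
|\{\sup\nolimits_kP_ku>\lambda\}|\le\lambda^{-1}\|u\|_1 .
\end{equation}
On each line $y=\text{const}$ the set is a disjoint union of maximal dyadic intervals on which the average of $u$ exceeds $\lambda$; integrate in $y$.

\emph{Stopping times.} A function $\tau:\mathbb R^2\to\mathbb Z\cup\{\infty\}$ that is bounded below is an \emph{$x$-stopping time} if $1_{\{\tau\le k\}}$ is $P_k$-measurable for every $k$. An example is the first $k$ in a range of scales at which $P_ku>\lambda$. We write $\tau\wedge K=\min(\tau,K)$ and $(P_{\tau\wedge K}f)(x,y)=(P_jf)(x,y)$ with $j=\tau(x,y)\wedge K$. For $k\le K$,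
\[
P_{\tau\wedge K}f=P_{\tau\wedge k}f+\sum_{k\le j<K}1_{\{j<\tau\}}\Delta_jf .
\]
The first term is $P_k$-measurable, and $1_{\{j<\tau\}}\Delta_jf=\Delta_j(1_{\{j<\tau\}}f)$ lies in the range of $\Delta_j$. Applying $P_k$, and separately taking $k$ below all values of $\tau$ and using orthogonality, we obtain
\begin{equation}\label{eq:optional}
P_k(P_{\tau\wedge K}f)=P_{\tau\wedge k}f\quad(k\le K),\qquad\|P_{\tau\wedge K}f\|\le\|f\| .
\end{equation}

\emph{Burkholder's inequalities.} For $1<q<\infty$, functions on $\mathbb R$, and finite sums in the second inequality,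
\begin{equation}\label{eq:burk}
\Big\|\Big(\sum_k|\mathbb D_ku|^2\Big)^{1/2}\Big\|_q\le C_q\|u\|_q,\qquad\Big\|\sum_k\mathbb D_ku_k\Big\|_q\le C_q\Big\|\Big(\sum_k|\mathbb D_ku_k|^2\Big)^{1/2}\Big\|_q .
\end{equation}
An $\mathrm L^q$ inequality on $\mathbb R$ such as these holds on $\mathbb R^2$ in either variable: apply it on each line, raise to the power $q$ and integrate in the other variable.

\emph{Traces.} An integral operator $K$ with square integrable kernel is Hilbert--Schmidt, $\operatorname{Tr}K^*K=\|K\|_{\mathrm{HS}}^2$ is the integral of the squared kernel, $\|K\|\le\|K\|_{\mathrm{HS}}$, and $\operatorname{Tr}(K^*K)^2=\operatorname{Tr}(KK^*)^2$. If $S$ is trace class and $V$ is bounded, then $\operatorname{Tr}SV=\operatorname{Tr}VS$, and if both are positive, then $0\le\operatorname{Tr}SV\le\|V\|\operatorname{Tr}S$.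

\section{An evenly spread set}\label{sec:blocks}

\subsection{One telescoping}
Let $0<\alpha,\beta\le1$ and suppose that $H$ is evenly spread at all scales in play: $P_k1_H\le\alpha$ and $R_k1_H\le\beta$ for $k_0\le k\le k_1$. Let $|h|\le1_H$, $|f|\le1$, $\|f\|^2\le|H|/\alpha$ and $\|g\|^2\le|H|/\beta$, which corresponds to $|E|=|H|/\alpha$ and $|F|=|H|/\beta$. We want to bound $|\Lambda(f,g,h)|$ by $|H|$ times a small power of $1/(\alpha\beta)$.

Write $f_k=P_kf$; sums run over $k_0\le k<k_1$. Since the $D_k$ are orthogonal projections,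
\[
|\Lambda(f,g,h)|=\Big|\sum_k\langle D_kg,D_k(hf_k)\rangle\Big|\le\|g\|\,Y^{1/2},\qquad Y=\sum_k\|D_k(hf_k)\|^2,
\]
so the goal is $Y\lesssim\beta^{1-2\varepsilon}|H|$. If $f_k$ did not depend on $k$, the sum $Y$ would telescope. We telescope anyway, with $L(k)=\|R_k(hf_k)\|^2$, and pass from $k$ to $k+1$ first in $y$ and then in $x$:
\begin{align*}
\|R_{k+1}(hf_k)\|^2-\|R_k(hf_k)\|^2&=\|D_k(hf_k)\|^2,\\
\|R_{k+1}(hf_{k+1})\|^2-\|R_{k+1}(hf_k)\|^2&=2\big\langle\Delta_kf,\Delta_k\big(hR_{k+1}(hf_k)\big)\big\rangle+\|R_{k+1}(h\Delta_kf)\|^2 .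
\end{align*}
Adding, summing over $k$, dropping nonnegative terms and using the Cauchy--Schwarz inequality, we get
\begin{equation}\label{eq:trade}
Y\le L(k_1)+2\|f\|\,X^{1/2},\qquad X=\sum_k\big\|\Delta_k\big(hR_{k+1}(hf_k)\big)\big\|^2 .
\end{equation}
A square function in $y$ has been traded for a square function in $x$ with one more factor $h$. The gain is that $X$ can be bounded using only $|f|\le1$, by telescoping a quantity that involves $h$ alone and is monotone under refinement in both variables. We now construct that quantity.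

\subsection{Block operators and the quartic energy}
Let $\eta\in\mathrm L^2\cap\mathrm L^\infty(\mathbb R^2)$ be real and let $k,l\in\mathbb Z$. Put
\[
S_{k,l}[\eta]=P_k\,\eta\,R_l\,\eta\,P_k ,
\]
a positive operator with $\langle S_{k,l}[\eta]\psi,\psi\rangle=\|R_l(\eta P_k\psi)\|^2$. Let $\mathcal R_{k,l}$ be the set of dyadic rectangles $\rho=I\times J$ with $|I|=2^{-k}$, $|J|=2^{-l}$, and let $\mathcal L_I=\mathrm L^2(I,dx/|I|)$, $\mathcal L_J=\mathrm L^2(J,dy/|J|)$. A function $\psi$ in the range $\operatorname{ran}P_k$ restricts on $\rho$ to a function $\psi_\rho\in\mathcal L_J$ of $y$ alone, and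
\[
\|\psi\|^2=\sum_{\rho\in\mathcal R_{k,l}}|\rho|\,\|\psi_\rho\|_{\mathcal L_J}^2,\qquad\|\psi_\rho\|_{\mathcal L_J}\le\|\psi\|_\infty .
\]
Let $K_\rho:\mathcal L_J\to\mathcal L_I$ be given by $K_\rho u(x)=|J|^{-1}\int_J\eta(x,y)u(y)\,dy$. On $\rho$ we have $R_l(\eta\psi)=K_\rho\psi_\rho$, and hence $(S_{k,l}[\eta]\psi)_\rho=K_\rho^*K_\rho\psi_\rho$. Thus $S_{k,l}[\eta]$ vanishes on $(\operatorname{ran}P_k)^\perp$ and is, on $\operatorname{ran}P_k$, the direct sum of the \emph{blocks} $S_\rho=K_\rho^*K_\rho$. In particular $\|S_{k,l}[\eta]\|=\sup_\rho\|K_\rho\|^2$, and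
\begin{equation}\label{eq:trace1}
\sum_{\rho\in\mathcal R_{k,l}}|\rho|\operatorname{Tr}S_\rho=\sum_\rho\int_\rho\eta^2=\|\eta\|^2 .
\end{equation}
The \emph{quartic energy} is
\[
\mathcal E_{k,l}(\eta)=\sum_{\rho\in\mathcal R_{k,l}}|\rho|\operatorname{Tr}S_\rho^2 .
\]
Here $\operatorname{Tr}S_\rho^2$ is the mean of $\eta(x,y)\eta(x,y')\eta(x',y)\eta(x',y')$ over $x,x'\in I$ and $y,y'\in J$, which is symmetric in the two variables.

\begin{lemma}\label{lem:blocks}
Write $S_{k,l}=S_{k,l}[\eta]$ and $\mathcal E_{k,l}=\mathcal E_{k,l}(\eta)$.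
\begin{enumerate}
\item[(a)] If $P_k|\eta|\le\alpha_0$ and $R_l|\eta|\le\beta_0$, then $\|S_{k,l}\|\le\alpha_0\beta_0$ and $\|S_{k,l}\psi\|_\infty\le\alpha_0\beta_0\|\psi\|_\infty$ for $\psi\in\mathrm L^2\cap\mathrm L^\infty$.
\item[(b)] $0\le\mathcal E_{k,l}\le\|S_{k,l}\|\,\|\eta\|^2$.
\item[(c)] (Halving in $y$.) $S_{k,l+1}=S_{k,l}+G$ with $G=P_k\eta D_l\eta P_k\ge0$. Moreover $\mathcal E_{k,l+1}\ge\mathcal E_{k,l}$, and for bounded $\psi\in\operatorname{ran}P_k$,
\[
\|G^{1/2}S_{k,l}\psi\|^2\le\|S_{k,l}\|\,\|\psi\|_\infty^2\,(\mathcal E_{k,l+1}-\mathcal E_{k,l}).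
\]
\item[(d)] (Halving in $x$.) $S_{k,l}=P_kS_{k+1,l}P_k$. Moreover $\mathcal E_{k+1,l}\ge\mathcal E_{k,l}$, and for bounded $\psi\in\operatorname{ran}P_k$,
\[
\|\Delta_kS_{k+1,l}\psi\|^2\le\|\psi\|_\infty^2\,(\mathcal E_{k+1,l}-\mathcal E_{k,l}).
\]
\item[(e)] (Cutting.) Let $\omega$ be an indicator function. If $\omega$ is $R_l$-measurable, then $S_{k,l}[\eta]=S_{k,l}[\omega\eta]+S_{k,l}[(1-\omega)\eta]$. If $\omega$ is $P_k$-measurable, then $S_{k,l}[\omega\eta]=\omega S_{k,l}[\eta]\omega$. In both cases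
\[
\mathcal E_{k,l}(\eta)-\mathcal E_{k,l}(\omega\eta)\le2\|S_{k,l}[\eta]\|\,\|(1-\omega)\eta\|^2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|R_l(\eta P_k\psi)|\le\beta_0\|\psi\|_\infty$, and then $|S_{k,l}\psi|\le\beta_0\|\psi\|_\infty P_k|\eta|\le\alpha_0\beta_0\|\psi\|_\infty$. For $\psi\in\operatorname{ran}P_k$, the Cauchy--Schwarz inequality gives $|R_l(\eta\psi)|^2\le\beta_0R_l(|\eta|\psi^2)$, so $\langle S_{k,l}\psi,\psi\rangle\le\beta_0\int|\eta|\psi^2=\beta_0\int P_k|\eta|\cdot\psi^2\le\alpha_0\beta_0\|\psi\|^2$.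

(b) Use $\operatorname{Tr}S_\rho^2\le\|S_\rho\|\operatorname{Tr}S_\rho$ and \eqref{eq:trace1}.

(c) The first identity is $R_{l+1}=R_l+D_l$. Let $\epsilon(y)=\pm1$ on the two halves $J_\pm$ of each dyadic interval $J$ of length $2^{-l}$. On $J_\pm$, $\mathbb D_lu$ equals $\pm\frac12$ times the difference of the averages of $u$ over $J_+$ and $J_-$, so $D_l=\epsilon R_l\epsilon$. Since $\epsilon$ commutes with $P_k$ and $\eta$, the operator $G=\epsilon S_{k,l}\epsilon$ has blocks $G_\rho=\epsilon S_\rho\epsilon$, $\rho\in\mathcal R_{k,l}$, and $\operatorname{Tr}G_\rho^2=\operatorname{Tr}S_\rho^2$. On functions on $J$, the operator $S_\rho+G_\rho$ is the direct sum of the blocks of $S_{k,l+1}$ at $\rho_\pm=I\times J_\pm$, and traces do not change when the measure is multiplied by a constant. Hence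
\[
\sum_\pm|\rho_\pm|\operatorname{Tr}S_{\rho_\pm}^2=\frac{|\rho|}2\operatorname{Tr}(S_\rho+G_\rho)^2=|\rho|\big(\operatorname{Tr}S_\rho^2+\operatorname{Tr}S_\rho G_\rho\big),
\]
and $\mathcal E_{k,l+1}-\mathcal E_{k,l}=\sum_\rho|\rho|\operatorname{Tr}S_\rho G_\rho\ge0$. Since $S_\rho^2\le\|S_\rho\|S_\rho$,
\[
\|G_\rho^{1/2}S_\rho\psi_\rho\|_{\mathcal L_J}^2\le\|\psi\|_\infty^2\operatorname{Tr}\big(G_\rho^{1/2}S_\rho^2G_\rho^{1/2}\big)\le\|\psi\|_\infty^2\,\|S_{k,l}\|\operatorname{Tr}S_\rho G_\rho .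
\]
Multiply by $|\rho|$ and sum.

(d) The first identity is $P_kP_{k+1}=P_k$. Let $\rho=I\times J\in\mathcal R_{k,l}$, let $I_\pm$ be the halves of $I$ and let $S_\pm$ be the blocks of $S_{k+1,l}$ at $I_\pm\times J$, both acting on $\mathcal L_J$. For $\psi\in\operatorname{ran}P_k$, the function $S_{k+1,l}\psi$ equals $S_\pm\psi_\rho$ on $I_\pm\times J$. Averaging over $I$ gives $S_\rho=\frac12(S_++S_-)$, and with $\Xi_\rho=\frac12(S_+-S_-)$ we get $\Delta_kS_{k+1,l}\psi=\pm\Xi_\rho\psi_\rho$ on $I_\pm\times J$. From $S_\pm=S_\rho\pm\Xi_\rho$ we have $\frac12(\operatorname{Tr}S_+^2+\operatorname{Tr}S_-^2)=\operatorname{Tr}S_\rho^2+\operatorname{Tr}\Xi_\rho^2$. So $\mathcal E_{k+1,l}-\mathcal E_{k,l}=\sum_\rho|\rho|\,\|\Xi_\rho\|_{\mathrm{HS}}^2\ge0$, while $\|\Delta_kS_{k+1,l}\psi\|^2=\sum_\rho|\rho|\,\|\Xi_\rho\psi_\rho\|_{\mathcal L_J}^2\le\|\psi\|_\infty^2\sum_\rho|\rho|\,\|\Xi_\rho\|_{\mathrm{HS}}^2$.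

(e) If $\omega$ is $R_l$-measurable, it commutes with $R_l$, so $R_l=\omega R_l\omega+(1-\omega)R_l(1-\omega)$, which gives the first identity. With $U_\rho$ the blocks of $S_{k,l}[(1-\omega)\eta]$,
\[
\operatorname{Tr}S_\rho^2-\operatorname{Tr}(S_\rho-U_\rho)^2=2\operatorname{Tr}S_\rho U_\rho-\operatorname{Tr}U_\rho^2\le2\|S_\rho\|\operatorname{Tr}U_\rho ,
\]
and \eqref{eq:trace1} for $(1-\omega)\eta$ gives the inequality. If $\omega$ is $P_k$-measurable, it commutes with $P_k$, which gives the second identity. The inequality follows from the first case by exchanging $x$ and $y$, which replaces $K_\rho$ by $K_\rho^*$ and changes neither the energies nor $\sup_\rho\|K_\rho\|^2$.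
\end{proof}

\subsection{The loss, and how to make it small}
Return to \eqref{eq:trade} and take $\eta=h$. By (a), $L(k_1)\le\alpha\beta\|f\|^2\le\beta|H|$. The $k$-th term of $X$ is $\|\Delta_kS_{k+1,k+1}f_k\|^2$, so by (d), (c), (b) and (a),
\[
X\le\sum_k(\mathcal E_{k+1,k+1}-\mathcal E_{k,k+1})\le\sum_k(\mathcal E_{k+1,k+1}-\mathcal E_{k,k})\le\mathcal E_{k_1,k_1}\le\alpha\beta|H| .
\]
Therefore $Y\le\beta|H|+2\beta^{1/2}|H|\le3\beta^{1/2}|H|$ and $|\Lambda(f,g,h)|\le\sqrt3\,|H|\beta^{-1/4}$, uniformly in the number of scales.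

The exponent $\frac14$ is not small, and fed into Section~\ref{sec:strong} it would require $\frac1q>\frac14$. To see where it comes from, measure each quantity in its natural unit: put $t_0=|H|/\alpha$, $t_1=Y/(\alpha\beta)$, $t_2=X/(\alpha\beta)^2$. We proved $t_1\le t_0+2(t_0t_2)^{1/2}$ and $t_2\le t_0/\beta$. The trace bound loses a factor $1/\beta$, and this loss reaches $t_1$ with the power $\frac12$. Now $L(k)=\langle f_k,S_{k,k}f_k\rangle$. If we telescope $\langle f_k,S_{k,k}^\nu f_k\rangle$ instead, the main term is a new square function $t_\nu$ with $\nu$ factors $h$, and the errors are geometric means $(t_it_j)^{1/2}$ with $i+j\le2\nu$. All $t_\nu$ with $\nu\ge2$ obey the same trace bound $\lesssim t_0/\beta$. The sequence $\log t_\nu$ is thus approximately convex, and comparing $t_1$ with $t_0$ and $t_N$ reduces the loss to $\beta^{-1/N}$. The next section carries this out for an arbitrary set $H$, which is made evenly spread by stopping times.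

\section{Proof of the core estimate}\label{sec:core}

Let $f,g,h,E,F,H$ be as in Proposition~\ref{prop:core}.

\subsection{Splitting $f$ and $g$ by the density of $H$}
While the density $P_k1_H$ stays below $\alpha$ we are in the setting of Section~\ref{sec:blocks}, and once it has exceeded $\alpha$ we are in a set of measure at most $|H|/\alpha$. We cut the martingale $(P_kf)_k$ at the times when the density first crosses the levels $2^{-a}$; each piece then has the norm assumed in Section~\ref{sec:blocks}. For integers $a,b\ge0$ let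
\[
\tau^{a}=\min\{k\in[k_0,k_1]:P_k1_H>2^{-a}\},\qquad\sigma^{b}=\min\{k\in[k_0,k_1]:R_k1_H>2^{-b}\},
\]
with the value $\infty$ if there is no such $k$. These are $x$- and $y$-stopping times, $\tau^0=\sigma^0=\infty$, $\tau^{a+1}\le\tau^a$, $\sigma^{b+1}\le\sigma^b$, and by \eqref{eq:maximal}
\begin{equation}\label{eq:stopsize}
|\{\tau^a<\infty\}|\le2^a|H|,\qquad|\{\sigma^b<\infty\}|\le2^b|H| .
\end{equation}
Let $a_0,b_0$ be the integers with $2^{-a_0-1}<|H|/|E|\le2^{-a_0}$ and $2^{-b_0-1}<|H|/|F|\le2^{-b_0}$. They are nonnegative because $|H|\le\min(|E|,|F|)$. Put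
\[
f^a=P_{\tau^a\wedge k_1}f-P_{\tau^{a+1}\wedge k_1}f\quad(0\le a<a_0),\qquad f^{a_0}=P_{\tau^{a_0}\wedge k_1}f .
\]
Then $\sum_{a\le a_0}f^a=P_{k_1}f$, and by \eqref{eq:optional}, for $k\le k_1$,
\begin{equation}\label{eq:fa}
P_kf^a=P_{\tau^a\wedge k}f-P_{\tau^{a+1}\wedge k}f,\qquad|P_kf^a|\le2,\qquad\|f^a\|^2\le8\cdot2^a|H|,
\end{equation}
where the second term of the first formula is absent for $a=a_0$. The norm bound holds for $a<a_0$ because $|f^a|\le2$ and $f^a$ vanishes off $\{\tau^{a+1}<\infty\}$, and for $a=a_0$ because $\|f^{a_0}\|^2\le|E|\le2^{a_0+1}|H|$. Define $g^b$, $0\le b\le b_0$, in the same way with $R$ and $\sigma^b$; the mirror image of \eqref{eq:fa} holds. Since $P_kP_{k_1}=P_k$ and $D_kR_{k_1}=D_k$ for $k<k_1$, we have $\Lambda(f,g,h)=\sum_{a\le a_0,\,b\le b_0}\Lambda(f^a,g^b,h)$.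

Fix $a,b$ and put $\alpha=2^{-a}$, $\beta=2^{-b}$, $\tau=\tau^a$, $\sigma=\sigma^b$, and for $k_0\le k\le k_1$,
\[
W_k=1_{\{k<\tau\}},\qquad Z_k=1_{\{k<\sigma\}},\qquad f_k=P_kf^a .
\]
The function $W_k$ is $P_k$-measurable, $Z_k$ is $R_k$-measurable, both decrease in $k$, and for $k'\in\{k,k+1\}$
\begin{equation}\label{eq:density}
W_k\,P_{k'}1_H\le2\alpha,\qquad Z_k\,R_{k'}1_H\le2\beta .
\end{equation}
Where $k\ge\tau$ we also have $k\ge\tau^{a+1}$, so $f_k=f^a$ by \eqref{eq:fa}. The terms of $T(f^a,g^b)$ with $k\ge\tau$ therefore telescope pointwise to $f^a\,(R_{k_1}g^b-R_{\tau\wedge k_1}g^b)$, where $R_{\tau\wedge k_1}g^b$ is the value of $R_jg^b$ with $j=\tau\wedge k_1$ at the given point. This function is bounded by $2\cdot4$, so these terms contribute at most $8|H|$ to $|\Lambda(f^a,g^b,h)|$. For the same reason $R_{k+1}g^b=R_kg^b$ where $k\ge\sigma$, so $D_kg^b=Z_kD_kg^b$. The terms with $k<\tau$ contribute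
\begin{equation}\label{eq:CS}
\Big|\sum_k\big\langle D_kg^b,D_k(Z_khW_kf_k)\big\rangle\Big|\le\Big(\frac{8|H|}\beta\Big)^{1/2}\Big(\sum_k\|D_k(Z_khW_kf_k)\|^2\Big)^{1/2}.
\end{equation}

\begin{proposition}\label{prop:square}
For every integer $N\ge2$ there is a constant $C_N$, depending only on $N$, with
\[
\sum_{k_0\le k<k_1}\|D_k(Z_khW_kf_k)\|^2\le C_N\,|H|\,\beta^{1-1/N}.
\]
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:core} from Proposition~\ref{prop:square}]
Since $\beta\ge2^{-b_0}\ge|H|/|F|$, the right side of \eqref{eq:CS} is at most $C_N|H|\beta^{-1/(2N)}\le C_N|H|(|F|/|H|)^{1/(2N)}$, and this also absorbs the term $8|H|$. The number of pairs $(a,b)$ is at most $(1+\log_2\frac{|E|}{|H|})(1+\log_2\frac{|F|}{|H|})$. Take $N\ge\max(2,1/\varepsilon)$ and use $1+\log_2t\le C_\varepsilon t^{\varepsilon/2}$ for $t\ge1$.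
\end{proof}

The rest of this section proves Proposition~\ref{prop:square}.

\subsection{A chain of contractions}
Normalize the kernel so that the block operators become contractions:
\[
\kappa=\frac1{4\alpha\beta},\qquad\eta_k=\kappa^{1/2}\,W_khZ_k,\qquad S_k=S_{k,k}[\eta_k],\qquad\varphi_k=W_kf_k\qquad(k_0\le k\le k_1).
\]
From scale $k$ to scale $k+1$ four things change: the averaging in $y$, the averaging in $x$, the cutoff $Z$ and the cutoff $W$. We change them one at a time. For $k_0\le k<k_1$ let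
\[
S_k'=S_{k,k+1}[\eta_k],\qquad S_k''=S_{k+1,k+1}[\eta_k],\qquad S_k'''=S_{k+1,k+1}[Z_{k+1}\eta_k],
\]
and note that $W_{k+1}Z_{k+1}\eta_k=\eta_{k+1}$. Lemma~\ref{lem:blocks}(c), (d), (e) give
\begin{equation}\label{eq:chain}
S_k'=S_k+G_k,\qquad S_k'=P_kS_k''P_k,\qquad S_k'''=S_k''-U_k,\qquad S_{k+1}=W_{k+1}S_k'''W_{k+1},
\end{equation}
with $G_k=P_k\eta_kD_k\eta_kP_k\ge0$ and $U_k=S_{k+1,k+1}[(Z_k-Z_{k+1})\eta_k]\ge0$. All kernels are bounded by $\kappa^{1/2}W_k1_H$ and by $\kappa^{1/2}Z_k1_H$, so \eqref{eq:density} gives the hypotheses of Lemma~\ref{lem:blocks}(a) with $\alpha_0=2\alpha\kappa^{1/2}$, $\beta_0=2\beta\kappa^{1/2}$ and $\alpha_0\beta_0=1$. Hence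
\begin{equation}\label{eq:contr}
0\le S\le1\quad\text{and}\quad\|S\psi\|_\infty\le\|\psi\|_\infty\qquad\text{for }S\in\{S_k,S_k',S_k'',S_k'''\},
\end{equation}
and $0\le G_k\le S_k'\le1$, $0\le U_k\le S_k''\le1$.

The vector changes twice. Put $\varphi_k''=W_kf_{k+1}=\varphi_k+d_k$ with $d_k=W_k\Delta_kf^a=\Delta_k(W_kf^a)$. Then $\varphi_k\in\operatorname{ran}P_k$, $d_k\in\operatorname{ran}\Delta_k$, $\varphi_{k+1}=W_{k+1}\varphi_k''$ and $|\varphi_k|,|\varphi_k''|\le2$. With
\[
\Theta=8|H|/\alpha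
\]
we have $\|\varphi_k\|^2\le\Theta$ and $\sum_k\|d_k\|^2\le\|f^a\|^2\le\Theta$ by \eqref{eq:fa}. Define $t_0=\Theta$ and, for $n\ge0$,
\[
t_{2n+1}=\sum_{k_0\le k<k_1}\|G_k^{1/2}S_k^n\varphi_k\|^2,\qquad t_{2n+2}=\sum_{k_0\le k<k_1}\|\Delta_kS_k''(S_k')^n\varphi_k\|^2 .
\]
These are finite numbers. Since $t_1=\sum_k\langle G_k\varphi_k,\varphi_k\rangle=\kappa\sum_k\|D_k(Z_khW_kf_k)\|^2$ and $\Theta/\kappa=32\beta|H|$, Proposition~\ref{prop:square} is equivalent to
\begin{equation}\label{eq:t1}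
t_1\le C_N\,\beta^{-1/N}\,t_0 .
\end{equation}

\subsection{The trace bound}

\begin{lemma}\label{lem:apriori}
$t_j\le4t_0/\beta$ for all $j\ge2$.
\end{lemma}

\begin{proof}
Let $\mathcal E_k,\mathcal E_k',\mathcal E_k'',\mathcal E_k'''$ be the quartic energies that belong to $S_k,S_k',S_k'',S_k'''$. By Lemma~\ref{lem:blocks}(c), (d), the first two steps of the chain do not decrease the energy. By (e) and \eqref{eq:contr}, the two cuts decrease it by little:
\[
\mathcal E_k''-\mathcal E_k'''\le2\kappa\int h^2\,(Z_k-Z_{k+1}),\qquad\mathcal E_k'''-\mathcal E_{k+1}\le2\kappa\int h^2\,(W_k-W_{k+1}).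
\]
Each right side sums over $k$ to at most $2\kappa|H|$. By (b), $0\le\mathcal E_k\le\kappa|H|$. Telescoping $\mathcal E_{k_1}-\mathcal E_{k_0}$ gives
\[
\sum_k(\mathcal E_k'-\mathcal E_k)+\sum_k(\mathcal E_k''-\mathcal E_k')\le5\kappa|H|\le t_0/\beta,
\]
and both sums are nonnegative. By \eqref{eq:contr}, the functions $(S_k')^n\varphi_k$ and $S_k^{n}\varphi_k$ lie in $\operatorname{ran}P_k$ and are bounded by $2$. Part (d) with $\psi=(S_k')^n\varphi_k$ gives $t_{2n+2}\le4\sum_k(\mathcal E_k''-\mathcal E_k')$ for $n\ge0$, and part (c) with $\psi=S_k^{n-1}\varphi_k$ gives $t_{2n+1}\le4\sum_k(\mathcal E_k'-\mathcal E_k)$ for $n\ge1$.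
\end{proof}

The argument does not reach $t_1$, since (c) needs one factor $S_k$ next to $G_k^{1/2}$.

\subsection{Telescoping the powers}
For $\nu\ge1$ let $\mathcal I_\nu=\{(i,j):i,j\ge0,\ i+j\le2\nu,\ (i,j)\ne(\nu,\nu)\}$.

\begin{lemma}\label{lem:recursion}
For every $\nu\ge1$, $\ t_\nu\le2^{\nu+3}\max_{(i,j)\in\mathcal I_\nu}(t_it_j)^{1/2}$.
\end{lemma}

\begin{proof}
Let $L(k)=\langle\varphi_k,S_k^\nu\varphi_k\rangle\in[0,\Theta]$. We write $L(k+1)-L(k)$ as the sum of the four increments along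
\[
\langle\varphi_k,S_k^\nu\varphi_k\rangle\to\langle\varphi_k,(S_k')^\nu\varphi_k\rangle\to\langle\varphi_k'',(S_k'')^\nu\varphi_k''\rangle\to\langle\varphi_k'',(S_k''')^\nu\varphi_k''\rangle\to\langle\varphi_{k+1},S_{k+1}^\nu\varphi_{k+1}\rangle
\]
and expand each increment into noncommutative words by \eqref{eq:chain}. Every word is read from its first and its last ``error letter''. What lies between them is a product of contractions, denoted $V$, with $\|V\|\le1$. We use that $0\le G\le1$ implies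
\begin{equation}\label{eq:word}
\max\big(|\langle\psi_1,G\psi_2\rangle|,\ |\langle\psi_1,GVG\psi_2\rangle|\big)\le\|G^{1/2}\psi_1\|\,\|G^{1/2}\psi_2\| .
\end{equation}
The index $k$ is suppressed. We say that a word \emph{has type $(i,j)$} if the sum over $k$ of its absolute values is shown to be at most $(t_it_j)^{1/2}$.

\emph{Step 1, halving in $y$.} The increment is the sum of $\langle\varphi,w\varphi\rangle$ over the words $w\ne S^\nu$ of length $\nu$ in $S$ and $G$. Such a word is $S^uGS^v$ with $u+v=\nu-1$, or $S^uGVGS^v$ with $u+v\le\nu-2$. By \eqref{eq:word} and the Cauchy--Schwarz inequality in $k$ it has type $(2u+1,2v+1)$, with index sum $2(u+v)+2\le2\nu$. The type is $(\nu,\nu)$ only when $\nu=2n+1$ and $u=v=n$. Then $u+v=\nu-1$, the word is $S^nGS^n$, and its sum over $k$ is exactly $t_\nu$.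

\emph{Step 2, halving in $x$.} Write $P=P_k$, $\Delta=\Delta_k$. Since $S''=P_{k+1}S''P_{k+1}$, $\varphi''\in\operatorname{ran}P_{k+1}$ and $P_{k+1}=P+\Delta$, the number $\langle\varphi'',(S'')^\nu\varphi''\rangle$ is the sum of
\[
\langle\pi_0\varphi'',S''\pi_1S''\cdots\pi_{\nu-1}S''\pi_\nu\varphi''\rangle,\qquad\pi_0,\dots,\pi_\nu\in\{P,\Delta\},
\]
where $P\varphi''=\varphi$ and $\Delta\varphi''=d$. As $PS''P=S'$, the word with all $\pi_i=P$ is $\langle\varphi,(S')^\nu\varphi\rangle$, and the increment is the sum of the others.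
\begin{itemize}
\item Let $\pi_0=\pi_\nu=P$, with the first $\Delta$ at position $u+1$ and the last at position $\nu-1-v$. The word equals $\langle\Delta S''(S')^u\varphi,V\Delta S''(S')^v\varphi\rangle$. If there is one $\Delta$, then $u+v=\nu-2$ and $V=1$; otherwise $u+v\le\nu-3$. The type is $(2u+2,2v+2)$, with index sum $2(u+v)+4\le2\nu$. It is $(\nu,\nu)$ only when $\nu=2n+2$ and $u=v=n$. Then there is one $\Delta$, and the sum over $k$ is exactly $t_\nu$.
\item Let $\pi_0=\Delta$, $\pi_\nu=P$, with the last $\Delta$ at position $\nu-1-v$, $0\le v\le\nu-1$. The word equals $\langle d,V\Delta S''(S')^v\varphi\rangle$. Since $\sum_k\|d_k\|^2\le t_0$, the type is $(0,2v+2)$, with $2v+2\le2\nu$. The case $\pi_0=P$, $\pi_\nu=\Delta$ is the adjoint.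
\item Let $\pi_0=\pi_\nu=\Delta$. The word is $\langle d,Vd\rangle$, of type $(0,0)$.
\end{itemize}

\emph{Step 3, cutting by $Z_{k+1}$.} Expand $(S''-U)^\nu$. Up to sign, the words other than $(S'')^\nu$ are $(S'')^uU(S'')^v$ or $(S'')^uUVU(S'')^v$, so by \eqref{eq:word} each contributes at most $\|U^{1/2}\psi_1\|\|U^{1/2}\psi_2\|$, where $\psi_1=(S'')^u\varphi''$ and $\psi_2=(S'')^v\varphi''$ are bounded by $2$. For $|\psi|\le2$, since $Z_k-Z_{k+1}=1_{\{\sigma=k+1\}}$ is $R_{k+1}$-measurable and at most $Z_k$, \eqref{eq:density} gives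
\[
\big|R_{k+1}\big((Z_k-Z_{k+1})\eta_kP_{k+1}\psi\big)\big|\le2\kappa^{1/2}(Z_k-Z_{k+1})R_{k+1}1_H\le4\beta\kappa^{1/2}1_{\{\sigma=k+1\}},
\]
so $\|U^{1/2}\psi\|^2\le16\beta^2\kappa\,|\{\sigma=k+1\}|$. By \eqref{eq:stopsize} the sum over $k$ is at most $16\beta\kappa|H|=4|H|/\alpha\le t_0$. All these words have type $(0,0)$.

\emph{Step 4, cutting by $W_{k+1}$.} We have $S'''=W_kS'''W_k$ by Lemma~\ref{lem:blocks}(e), and $\varphi''=W_k\varphi''$. In $\langle\varphi'',(S''')^\nu\varphi''\rangle$ insert $W_k=W_{k+1}+W'$, $W'=1_{\{\tau=k+1\}}$, at each of the $\nu+1$ places before, between and after the factors. The word without $W'$ is $L(k+1)$, by \eqref{eq:chain}. Any other word is $\langle W'\psi_1,VW'\psi_2\rangle$, where each $\psi_i$ is $\varphi''$ (if the extreme $W'$ is at the end) or $S'''S_{k+1}^u\varphi_{k+1}$ for some $u\ge0$. Thus $|\psi_i|\le2$ and the word is at most $4|\{\tau=k+1\}|$. By \eqref{eq:stopsize} the sum over $k$ is at most $4|H|/\alpha\le t_0$,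 and the type is $(0,0)$.

Sum over $k$. Whatever the parity of $\nu$, exactly one word has type $(\nu,\nu)$, and it sums to $t_\nu$. The others have types in $\mathcal I_\nu$ and number at most $2^\nu+2^{\nu+1}+2^\nu+2^{\nu+1}=6\cdot2^\nu$. Since $|L(k_1)-L(k_0)|\le t_0$, $(0,0)\in\mathcal I_\nu$ and $1+6\cdot2^\nu\le2^{\nu+3}$, the lemma follows.
\end{proof}

\subsection{Approximately log-convex sequences}
If we had $t_\nu\le(t_{\nu-1}t_{\nu+1})^{1/2}$, convexity of $\log t_\nu$ would give $t_1\le t_0^{1-1/N}t_N^{1/N}$. A multiplicative constant in the recursion is absorbed by comparing $\log t_\nu$ with a linear function plus a strictly concave, increasing one.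

\begin{lemma}\label{lem:convex}
Let $N\ge2$ be an integer and $\lambda,c_*\ge1$. Let $t_0>0$ and $t_1,\dots,t_{2N-2}\in[0,\infty)$ satisfy $t_j\le\lambda t_0$ for $N\le j\le2N-2$ and $t_\nu\le c_*\max_{(i,j)\in\mathcal I_\nu}(t_it_j)^{1/2}$ for $1\le\nu\le N-1$. Then $t_1\le(2c_*)^{4N-1}\lambda^{1/N}t_0$.
\end{lemma}

\begin{proof}
By homogeneity let $t_0=1$. Let $Q(u)=4Nu-u^2$, which is nonnegative and increasing on $[0,2N]$, and put $w_j=\lambda^{j/N}(2c_*)^{Q(j)}$ and $M=\max_{1\le\nu\le N-1}t_\nu/w_\nu<\infty$. Since $w_0=1$ and $w_j\ge\lambda$ for $N\le j\le2N-2$, we have $t_j\le\max(M,1)w_j$ for $0\le j\le2N-2$. Let $1\le\nu\le N-1$ and $(i,j)\in\mathcal I_\nu$, so that $i,j\le2N-2$. We have $\frac12(Q(i)+Q(j))=Q(\frac{i+j}2)-(\frac{i-j}2)^2$. If $i+j=2\nu$, then $i\ne j$ have the same parity, $|i-j|\ge2$, and this is at most $Q(\nu)-1$. Otherwise it is at most $Q(\nu-\frac12)=Q(\nu)-(2N-\nu+\frac14)\le Q(\nu)-1$. As $\lambda\ge1$, we get $(w_iw_j)^{1/2}\le w_\nu/(2c_*)$,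 and so $t_\nu\le\frac12\max(M,1)w_\nu$. Hence $M\le\frac12\max(M,1)$, which forces $M\le1$ and $t_1\le w_1$.
\end{proof}

Lemmas~\ref{lem:apriori}, \ref{lem:recursion} and \ref{lem:convex}, with $\lambda=4/\beta$ and $c_*=2^{N+2}$, give \eqref{eq:t1}. This proves Propositions~\ref{prop:square} and \ref{prop:core}.

\section{From the core estimate to the dyadic theorem}\label{sec:strong}

For $K\ge k_1$, call a function \emph{$K$-simple} if it has bounded support and is constant on the dyadic squares of side $2^{-K}$. It takes finitely many values. If $f,g$ are $K$-simple, so is $T(f,g)$. The union over $K$ of these classes is dense in $\mathrm L^p$ and $\mathrm L^q$, and each of the finitely many terms $P_kf\,D_kg$ is continuous from $\mathrm L^p\times\mathrm L^q$ to $\mathrm L^r$ by H\"older's inequality. It suffices to prove Theorem~\ref{thm:dyadic} for real $K$-simple $f,g$ with a constant independent of $K$; complex functions are split into real and imaginary parts.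

\subsection{Removing the condition that $H$ is the smallest set}

\begin{lemma}\label{lem:restricted}
Let $0<\varepsilon<1$, $\theta_1,\theta_2\in[\varepsilon,1]$ and $\theta=\theta_1+\theta_2<1$. Let $f,g$ be $K$-simple with $|f|,|g|\le1$, $E=\{f\ne0\}$, $F=\{g\ne0\}$, and let $|h|\le1_H$ with $|H|<\infty$. Then
\[
|\Lambda(f,g,h)|\le\frac{C_\varepsilon}{1-\theta}\,|E|^{\theta_1}|F|^{\theta_2}|H|^{1-\theta}.
\]
\end{lemma}

\begin{proof}
We may assume $f,g\ne0$. Let $\lambda>0$ and $A=\{T(f,g)>\lambda\}$, a bounded set, and suppose $|A|>0$. With $\Psi(t)=\min(t,t^\varepsilon)$ we claim that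
\begin{equation}\label{eq:Psi}
\lambda\le C_\varepsilon\,\Psi(|E|/|A|)\,\Psi(|F|/|A|).
\end{equation}
We would like to test with $1_A$ in Proposition~\ref{prop:core}, but $E$ or $F$ may be much smaller than $A$. If $E$ is small, we replace $f$ by a function that is spread over a set of the size of $A$, has small height, and has the same averages $P_kf$ at most points of $A$.

If $4|E|\ge|A|$ (\emph{large case}), put $\tilde f=f$, $\Omega_1=\emptyset$, $\mu_1=1$. Otherwise (\emph{small case}), put $\mu_1=4|E|/|A|<1$ and let $\tau$ be the least $k\le K$ with $P_k1_E>\mu_1$, or $\infty$ if there is none. If $E\subseteq[-d,d]^2$, then $P_k1_E\le2d\,2^k$, so $\tau$ is well defined and bounded below. Put $\Omega_1=\{\tau<\infty\}$ and $\tilde f=P_{\tau\wedge K}f$. Then: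
\begin{itemize}
\item $|\Omega_1|\le|E|/\mu_1=|A|/4$, by \eqref{eq:maximal}.
\item $|\tilde f|\le2\mu_11_{\Omega_1}$. Indeed, off $\Omega_1$ we have $1_E=P_K1_E\le\mu_1<1$, so $\tilde f=P_Kf=f=0$, and on $\Omega_1$ we have $|\tilde f|\le P_\tau1_E\le2P_{\tau-1}1_E\le2\mu_1$.
\item $P_k\tilde f=P_{\tau\wedge k}f$ for $k\le K$ by \eqref{eq:optional}, and this equals $P_kf$ off $\Omega_1$.
\end{itemize}
Define $\tilde g,\Omega_2,\mu_2$ from $g,F$ in the variable $y$. Off $\Omega_2$, $D_k\tilde g=D_kg$ for $k<k_1$. Let $A'=A\setminus(\Omega_1\cup\Omega_2)$. Then $|A'|\ge|A|/2$ and $T(f,g)=T(\tilde f,\tilde g)$ on $A'$, so $\lambda|A'|\le\Lambda(\tilde f,\tilde g,1_{A'})$. Choose a set $\tilde E$ with $\tilde E\supseteq\Omega_1$ and $|\tilde E|=|A'|$ in the small case, which is possible as $|\Omega_1|\le|A'|$, and with $\tilde E\supseteq E$ and $|\tilde E|=\max(|E|,|A'|)\le4|E|$ in the large case. Choose $\tilde F$ in the same way. Then $|\tilde f|\le2\mu_11_{\tilde E}$,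 $|\tilde g|\le2\mu_21_{\tilde F}$ and $|A'|\le\min(|\tilde E|,|\tilde F|)$, and Proposition~\ref{prop:core} gives
\[
\lambda\le C_\varepsilon\;\mu_1\big(|\tilde E|/|A'|\big)^\varepsilon\;\mu_2\big(|\tilde F|/|A'|\big)^\varepsilon .
\]
Let $t=|E|/|A|$. In the small case $t<\frac14$ and $\mu_1(|\tilde E|/|A'|)^\varepsilon=4t=4\Psi(t)$. In the large case this factor is at most $(8t)^\varepsilon$, which is at most $8\Psi(t)$ for $t\ge1$ and at most $8\le32\Psi(t)$ for $\frac14\le t\le1$. The factor for $F$ is estimated in the same way, and \eqref{eq:Psi} follows.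

Since $\Psi(t)\le t^{\theta_i}$, \eqref{eq:Psi} for $f$ and $-f$ gives $|\{|T(f,g)|>\lambda\}|\le(\Gamma/\lambda)^{1/\theta}$ with $\Gamma=C_\varepsilon|E|^{\theta_1}|F|^{\theta_2}$. Therefore
\[
|\Lambda(f,g,h)|\le\int_H|T(f,g)|\le\int_0^\infty\min\big(|H|,(\Gamma/\lambda)^{1/\theta}\big)\,d\lambda=\frac{\Gamma\,|H|^{1-\theta}}{1-\theta},
\]
as one sees by splitting the integral at $\lambda=\Gamma|H|^{-\theta}$.
\end{proof}

\subsection{Summing over level sets}

\begin{proof}[Proof of Theorem~\ref{thm:dyadic}]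
Choose $\varepsilon,\delta>0$ with $\frac1p\pm\delta,\frac1q\pm\delta\in[\varepsilon,1]$ and $\frac1r+2\delta<1$. This is where $1<p,q<\infty$ and $r>1$ are used, and large $p,q$ require small $\varepsilon$. Let $f,g,h$ be $K$-simple. Write $f=\sum_i2^if_i$ with $f_i=2^{-i}f1_{E_i}$ and $E_i=\{2^{i-1}<|f|\le2^i\}$, keeping only nonempty $E_i$, and in the same way $g=\sum_j2^jg_j$ with sets $F_j$ and $h=\sum_l2^lh_l$ with sets $H_l$. The sums are finite. Let $\frac1r+\frac1{r'}=1$. Lemma~\ref{lem:restricted} with $(\theta_1,\theta_2)=(\frac1p\pm\delta,\frac1q\pm\delta)$ bounds $|\Lambda(f_i,g_j,h_l)|$ by $C|E_i|^{1/p}|F_j|^{1/q}|H_l|^{1/r'}$ times $(|E_i|/|H_l|)^{\pm\delta}(|F_j|/|H_l|)^{\pm\delta}$ with both signs free. With $e(i)=\lfloor\log_2|E_i|\rfloor$, $e'(j)=\lfloor\log_2|F_j|\rfloor$, $e''(l)=\lfloor\log_2|H_l|\rfloor$, the best signs give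
\[
|\Lambda(f_i,g_j,h_l)|\le C\,|E_i|^{1/p}|F_j|^{1/q}|H_l|^{1/r'}\,2^{-\delta|e(i)-e''(l)|-\delta|e'(j)-e''(l)|}.
\]
So only sets of comparable measure interact strongly, and we group the levels by measure. For $e\in\mathbb Z$ let $\mathsf a_e=\sum_{i:e(i)=e}2^i|E_i|^{1/p}$. If $i_*$ is the largest index in this sum, then $\mathsf a_e\le2^{(e+1)/p}2^{i_*+1}\le4\cdot2^{i_*}|E_{i_*}|^{1/p}$. Hence $\sum_e\mathsf a_e^p\le4^p\sum_i2^{ip}|E_i|\le8^p\|f\|_p^p$. Define $\mathsf b_e$ from $g$ with exponent $q$ and $\mathsf c_e$ from $h$ with exponent $r'$; they satisfy the corresponding bounds. By H\"older's inequality in $\ell^p\times\ell^q\times\ell^{r'}$,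
\[
|\Lambda(f,g,h)|\le C\sum_{\sigma,\sigma'\in\mathbb Z}2^{-\delta(|\sigma|+|\sigma'|)}\sum_e\mathsf a_{e+\sigma}\,\mathsf b_{e+\sigma'}\,\mathsf c_e\le C\|f\|_p\|g\|_q\|h\|_{r'} .
\]
The function $h=|T(f,g)|^{r-1}\operatorname{sgn}T(f,g)$ is $K$-simple, and this choice gives the theorem.
\end{proof}

\section{From dyadic averages to smooth multipliers}\label{sec:smooth}

We prove Theorem~\ref{thm:main} for $s=0$. We expand $m$ into products $A_jf\cdot B_jg$ and make two replacements. The operators $A_j$ and $P_j$ both reproduce low frequencies, so $A_j-P_j$ has a square function, and the error is a product of two square functions. The function $B_jg$ is expanded into its martingale differences $D_kB_jg$, which decay geometrically in $|j-k|$.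

\subsection{Standard facts on the line}
Let $1<q<\infty$. \emph{Mikhlin's theorem}: if $|b(t)|+|tb'(t)|\le M$ for $t\ne0$, then $\|b(D)u\|_q\le C_qM\|u\|_q$. \emph{Khintchine's inequality}: the average of $|\sum_j\pm z_j|^q$ over all signs is comparable to $(\sum_j|z_j|^2)^{q/2}$. Together they give the Littlewood--Paley inequality: if every finite sum $\sum_j\pm b_j$ satisfies Mikhlin's condition with constant $M$, then
\begin{equation}\label{eq:LP}
\Big\|\Big(\sum_j|b_j(D)u|^2\Big)^{1/2}\Big\|_q\le C_qM\|u\|_q .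
\end{equation}
The \emph{Fefferman--Stein inequality} for the Hardy--Littlewood maximal operator $\mathcal M$ is $\|(\sum_j|\mathcal Mu_j|^2)^{1/2}\|_q\le C_q\|(\sum_j|u_j|^2)^{1/2}\|_q$. We have $|\mathbb E_ku|\le C\mathcal Mu$, and $|u*2^j\Phi(2^j\cdot)|\le CM\mathcal Mu$ if $|\Phi(x)|\le M(1+|x|)^{-2}$. The \emph{$\ell^2$-valued Riesz--Thorin theorem}: a linear map with norm $M_i$ from $\mathrm L^{q_i}$ to $\mathrm L^{q_i}(\ell^2)$, $i=0,1$, has norm at most $M_0^{1-\vartheta}M_1^\vartheta$ from $\mathrm L^q$ to $\mathrm L^q(\ell^2)$, where $\frac1q=\frac{1-\vartheta}{q_0}+\frac\vartheta{q_1}$. Finally, $\mathbb E_ku\to u$ as $k\to\infty$ and $\mathbb E_ku\to0$ as $k\to-\infty$ in $\mathrm L^q$; the second limit uses $q>1$.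

\begin{lemma}\label{lem:L2}
Let $u\in\mathrm L^2(\mathbb R)$ and $j,k\in\mathbb Z$.
\begin{enumerate}
\item[(a)] If $\widehat u$ is supported in $|t|\le2^{j+2}$, then $\|u-\mathbb E_ku\|_2\le C2^{j-k}\|u\|_2$.
\item[(b)] If $\widehat u$ is supported in $2^{j-2}\le|t|\le2^{j+2}$ and $j\ge k$, then $\|\mathbb E_ku\|_2\le C2^{(k-j)/2}\|u\|_2$.
\item[(c)] If $\widehat u$ is supported in $2^{j-2}\le|t|\le2^{j+2}$, then $\|\mathbb D_ku\|_2\le C2^{-|j-k|/2}\|u\|_2$.
\end{enumerate}
\end{lemma}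

\begin{proof}
(a) On a dyadic interval $I$ of length $2^{-k}$, $|u-\mathbb E_ku|\le\int_I|u'|\le|I|^{1/2}\|u'\|_{\mathrm L^2(I)}$. Hence $\|u-\mathbb E_ku\|_2\le2^{-k}\|u'\|_2\le8\pi2^{j-k}\|u\|_2$.

(b) Let $\widehat v(t)=\widehat u(t)/(2\pi it)$, so $v'=u$ and $\|v\|_2\le C2^{-j}\|u\|_2$. Let $\ell=2^{-j}$ and $z\in2^{-k}\mathbb Z$. Squaring $|v(z)|\le|v(t)|+\int_z^{z+\ell}|v'|$ and averaging over $t\in[z,z+\ell]$ gives $|v(z)|^2\le2\ell^{-1}\int_z^{z+\ell}|v|^2+2\ell\int_z^{z+\ell}|u|^2$. These intervals do not overlap as $\ell\le2^{-k}$, so $\sum_z|v(z)|^2\le C2^{-j}\|u\|_2^2$. The average of $u$ over $[z,z+2^{-k}]$ is $2^k(v(z+2^{-k})-v(z))$, and so $\|\mathbb E_ku\|_2^2\le2^{-k}2^{2k}\cdot4\sum_z|v(z)|^2\le C2^{k-j}\|u\|_2^2$.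

(c) For $j\le k$ use $\mathbb D_ku=\mathbb E_{k+1}(u-\mathbb E_ku)$ and (a). For $j\ge k+1$ apply (b) to $\mathbb E_k$ and $\mathbb E_{k+1}$.
\end{proof}

\subsection{Three square functions}
Put $M_0=2c+4$. Fix $\chi_0\in\mathrm C_c^\infty(\mathbb R)$ supported in $\frac12\le|t|\le2$ with $\sum_l\chi_0(2^{-l}t)=1$ for $t\ne0$; $\chi_1\in\mathrm C_c^\infty(-M_0,M_0)$ with $\chi_1=1$ on $[-2c,2c]$; and $\chi_2\in\mathrm C_c^\infty(\mathbb R)$ supported in $\frac14\le|t|\le4$ with $\chi_2=1$ on $\frac12\le|t|\le2$. For $n=(n_1,n_2)\in\mathbb Z^2$ let $\langle n\rangle=1+|n_1|+|n_2|$,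
\[
A(t)=\chi_1(t)e^{\pi in_1t/M_0},\qquad B(t)=\chi_2(t)e^{\pi in_2t/M_0},
\]
and let $A_j,B_j$ be the multipliers with symbols $A(2^{-j}t)$, $B(2^{-j}t)$. The dependence on $n$ is suppressed. Note that $A(0)=1$.

\begin{lemma}\label{lem:square}
For $1<q<\infty$ there are $C,\delta>0$, independent of $n$, such that for $u\in\mathrm L^2\cap\mathrm L^q(\mathbb R)$ and $\sigma\in\mathbb Z$:
\begin{enumerate}
\item[(i)] $\|(\sum_j|B_ju|^2)^{1/2}\|_q\le C\langle n\rangle\|u\|_q$;
\item[(ii)] $\|(\sum_k|\mathbb D_kB_{k+\sigma}u|^2)^{1/2}\|_q\le C\langle n\rangle2^{-\delta|\sigma|}\|u\|_q$;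
\item[(iii)] $\|(\sum_j|A_ju-\mathbb E_ju|^2)^{1/2}\|_q\le C\langle n\rangle^2\|u\|_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The functions $B(2^{-j}t)$ have boundedly overlapping supports and $|B(t)|+|tB'(t)|\le C\langle n\rangle$, so \eqref{eq:LP} applies with $M=C\langle n\rangle$.

(ii) We prove decay in $\mathrm L^2$ and a uniform bound in every $\mathrm L^{q_0}$, and interpolate. By Lemma~\ref{lem:L2}(c) and Plancherel's theorem, $\sum_k\|\mathbb D_kB_{k+\sigma}u\|_2^2\le C2^{-|\sigma|}\sum_j\|B_ju\|_2^2\le C2^{-|\sigma|}\|u\|_2^2$, which settles $q=2$. For $1<q_0<\infty$, the bound $|\mathbb D_kw|\le C\mathcal Mw$, the Fefferman--Stein inequality and (i) show that $u\mapsto(\mathbb D_kB_{k+\sigma}u)_k$ has norm at most $C\langle n\rangle$ from $\mathrm L^{q_0}$ to $\mathrm L^{q_0}(\ell^2)$. For $q\ne2$ choose $q_0$ with $q$ strictly between $2$ and $q_0$ and interpolate.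

(iii) Let $O_j=A_j-\mathbb E_j$ and let $\Pi_l$ have symbol $\chi_0(2^{-l}t)$. For $w=\Pi_{j+\sigma}u$ we claim $\|O_jw\|_2\le C\langle n\rangle2^{-|\sigma|/2}\|w\|_2$. For $\sigma\le0$ write $O_j=(A_j-1)+(1-\mathbb E_j)$. Since $A(0)=1$, $|A(2^{-j}t)-1|\le C\langle n\rangle2^{-j}|t|\le C\langle n\rangle2^\sigma$ on the support of $\widehat w$, and Lemma~\ref{lem:L2}(a) gives the factor $C2^\sigma$ for the second part. For $\sigma>0$, $A_jw=0$ unless $2^{\sigma-1}\le M_0$, and for these finitely many $\sigma$ we use $\|A_jw\|_2\le C\|w\|_2$; Lemma~\ref{lem:L2}(b) gives $\|\mathbb E_jw\|_2\le C2^{-\sigma/2}\|w\|_2$. Since $\sum_l\|\Pi_lu\|_2^2\le C\|u\|_2^2$, the map $u\mapsto(O_j\Pi_{j+\sigma}u)_j$ has norm at most $C\langle n\rangle2^{-|\sigma|/2}$ from $\mathrm L^2$ to $\mathrm L^2(\ell^2)$.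

The kernel of $A_j$ is $2^j\check A(2^jx)$ with $\check A(x)=\check\chi_1(x+n_1/(2M_0))$. From $1+|x|\le(1+|x+z|)(1+|z|)$ we get $|\check A(x)|\le C\langle n\rangle^2(1+|x|)^{-2}$, so $|O_jw|\le C\langle n\rangle^2\mathcal Mw$. The Fefferman--Stein inequality and \eqref{eq:LP} for the $\Pi_l$ bound the same map by $C\langle n\rangle^2$ from $\mathrm L^{q_0}$ to $\mathrm L^{q_0}(\ell^2)$. Interpolation gives the bound $C\langle n\rangle^22^{-\delta|\sigma|}$ on $\mathrm L^q$, and by the triangle inequality $\|(\sum_j|\sum_{|\sigma|\le N}O_j\Pi_{j+\sigma}u|^2)^{1/2}\|_q\le C\langle n\rangle^2\|u\|_q$ for all $N$. For each $j$ the inner sum tends to $O_ju$ in $\mathrm L^2$. Along a diagonal subsequence it converges almost everywhere for all $j$, and Fatou's lemma gives (iii).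
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main} for $s=0$}
Let $m_j(\tau)=m(\tau)\chi_0(2^{-j}\tau_2)$. By \eqref{eq:cone}, $m(\tau_1,0)=0$ for $\tau_1\ne0$, so $m=\sum_jm_j$ off the origin. The function $\mu_j(\tau)=m_j(2^j\tau)$ is supported in $|\tau_1|\le2c$, $\frac12\le|\tau_2|\le2$, again by \eqref{eq:cone}, and by \eqref{eq:symbol} each of its derivatives is bounded uniformly in $j$. Expand $\mu_j$ in a Fourier series on $[-M_0,M_0]^2$. Six integrations by parts in the variable with the larger $|n_i|$ give $\sup_j|a_{j,n}|\le C\langle n\rangle^{-6}$ for the coefficients. The function $\chi_1(\tau_1)\chi_2(\tau_2)$ equals $1$ on $\operatorname{supp}\mu_j$ and is supported inside the square, so on all of $\mathbb R^2$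
\[
\mu_j(\tau)=\sum_{n\in\mathbb Z^2}a_{j,n}\,\chi_1(\tau_1)e^{\pi in_1\tau_1/M_0}\,\chi_2(\tau_2)e^{\pi in_2\tau_2/M_0}.
\]
Hence $T_{m_j}(f,g)=\sum_na_{j,n}A_jf\cdot B_jg$ with $A_j$ acting in $x$ and $B_j$ in $y$, and the series converges absolutely at each point since $\widehat f,\widehat g\in\mathrm L^1$. The partial sums $\sum_{|j|\le N}m_j$ are uniformly bounded, so $\sum_{|j|\le N}T_{m_j}(f,g)\to T_m(f,g)$ pointwise by dominated convergence. By Fatou's lemma, the triangle inequality and $\sum_{n\in\mathbb Z^2}\langle n\rangle^{-3}<\infty$, it suffices to prove for fixed $n$ and $N$, with $a_j=a_{j,n}$ and $a_*=\sup_j|a_j|$,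
\begin{equation}\label{eq:fixedn}
\Big\|\sum_{|j|\le N}a_j\,A_jf\,B_jg\Big\|_r\le Ca_*\langle n\rangle^3\|f\|_p\|g\|_q .
\end{equation}
Write the sum as $\mathrm I+\mathrm{II}$ with $\mathrm I=\sum_ja_j(A_jf-P_jf)B_jg$ and $\mathrm{II}=\sum_ja_jP_jf\,B_jg$. By the Cauchy--Schwarz inequality in $j$, H\"older's inequality, and Lemma~\ref{lem:square}(iii) in $x$ and (i) in $y$, $\|\mathrm I\|_r\le Ca_*\langle n\rangle^3\|f\|_p\|g\|_q$.

For $w\in\mathrm L^q$, $\sum_{|\sigma|\le N'}D_{j-\sigma}w=(R_{j+N'+1}-R_{j-N'})w\to w$ in $\mathrm L^q$ as $N'\to\infty$. The functions $P_jf$ are bounded, so $\mathrm{II}$ is the $\mathrm L^q$ limit of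
\[
\mathrm{II}_{N'}=\sum_{|\sigma|\le N'}\sum_kP_{k+\sigma}f\;D_ku_{k,\sigma}=\sum_{|\sigma|\le N'}\Big[\sum_kP_kf\;D_ku_{k,\sigma}+\sum_k(P_{k+\sigma}f-P_kf)\,D_ku_{k,\sigma}\Big],
\]
where $k=j-\sigma$, and $u_{k,\sigma}=a_{k+\sigma}B_{k+\sigma}g$ if $|k+\sigma|\le N$ and $0$ otherwise. Fix $\sigma$ and let $g_\sigma=\sum_kD_ku_{k,\sigma}$, a finite sum. Then $D_kg_\sigma=D_ku_{k,\sigma}$, and by \eqref{eq:burk} and Lemma~\ref{lem:square}(ii),
\[
\|g_\sigma\|_q\le C\Big\|\Big(\sum_k|D_ku_{k,\sigma}|^2\Big)^{1/2}\Big\|_q\le Ca_*\langle n\rangle2^{-\delta|\sigma|}\|g\|_q .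
\]
The first inner sum is $T(f,g_\sigma)$ with $k_0=-N-\sigma$, $k_1=N-\sigma+1$, so Theorem~\ref{thm:dyadic} bounds its $\mathrm L^r$ norm by $Ca_*\langle n\rangle2^{-\delta|\sigma|}\|f\|_p\|g\|_q$. The second is at most $(\sum_k|P_{k+\sigma}f-P_kf|^2)^{1/2}(\sum_k|D_ku_{k,\sigma}|^2)^{1/2}$. As $P_{k+\sigma}f-P_kf$ is, up to sign, a sum of $|\sigma|$ consecutive differences $\Delta_lf$, the triangle inequality in $\ell^2$ bounds the first factor by $|\sigma|(\sum_l|\Delta_lf|^2)^{1/2}$. By H\"older's inequality and \eqref{eq:burk}, the $\mathrm L^r$ norm of the second sum is at most $Ca_*\langle n\rangle|\sigma|2^{-\delta|\sigma|}\|f\|_p\|g\|_q$. Summing over $\sigma$ bounds $\|\mathrm{II}_{N'}\|_r$ uniformly in $N'$, and Fatou's lemma along an almost everywhere convergent subsequence gives \eqref{eq:fixedn}. \qed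

\section{Moving derivatives onto $g$}\label{sec:sobolev}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $s>0$]
Let first $s=k$ be a positive integer. For an integer $a\ge0$ put $m_a(\tau)=m(\tau)(\tau_1/\tau_2)^a$, extended by $0$ to the points $(\tau_1,0)$, $\tau_1\ne0$. By \eqref{eq:cone}, $m$ vanishes near each such point, so $m_a$ is smooth off the origin and supported in the same cone. Each derivative $\partial^\beta(\tau_1/\tau_2)^a$ is a constant times a monomial $\tau_1^{a'}\tau_2^{-a'-|\beta|}$ with $0\le a'\le a$. On the cone it is bounded by $C|\tau_2|^{-|\beta|}$, and there $|\tau_1|+|\tau_2|\le(1+c)|\tau_2|$. By the Leibniz rule $m_a$ satisfies \eqref{eq:symbol} with constants that depend only on $a$, $c$ and the $C_{\beta_1,\beta_2}$, so $m_a$ is admissible. Differentiate \eqref{eq:Tm} under the integral, expand $(\xi_1+\eta_1)^l$ and use $(2\pi i\xi_1)^a=(\xi_1/\eta_2)^a(2\pi i\eta_2)^a$: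
\[
\partial_x^lT_m(f,g)=\sum_{a=0}^l\binom la\,T_{m_a}\big(f,\partial_y^a\partial_x^{l-a}g\big),\qquad0\le l\le k .
\]
The case $s=0$ gives $\|\partial_x^lT_m(f,g)\|_r\le C\|f\|_p\|g\|_{\mathrm W^{k,q}}$ for $l\le k$. The norm of $\mathrm L^r_y(\mathrm W^{k,r}_x)$ is equivalent to $\sum_{l\le k}\|\partial_x^l\,\cdot\|_r$, so this is \eqref{eq:main} for $s=k$.

For general $s>0$ choose an integer $k>s$ and write $s=\vartheta k$ with $0<\vartheta<1$. Fix $f\in\mathcal S$. The linear map $g\mapsto T_m(f,g)$ extends from $\mathcal S$ to a bounded operator $\mathrm L^q\to\mathrm L^r_y(\mathrm L^r_x)$. If $g_j\in\mathcal S$ converge to $g$ in $\mathrm W^{k,q}$, then $T_m(f,g_j)$ is a Cauchy sequence in $\mathrm L^r_y(\mathrm W^{k,r}_x)$ whose limit agrees with its limit in $\mathrm L^r$. So the extension maps $\mathrm W^{k,q}$ to $\mathrm L^r_y(\mathrm W^{k,r}_x)$, and both operator norms are at most $C\|f\|_p$. An operator bounded at both endpoints of two interpolation couples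 is bounded between the complex interpolation spaces $[\cdot,\cdot]_\vartheta$, with norm at most the larger of the two endpoint norms. For $1<q,r<\infty$,
\[
[\mathrm L^q,\mathrm W^{k,q}]_\vartheta=\mathrm W^{s,q},\qquad[\mathrm L^r(\mathrm L^r),\mathrm L^r(\mathrm W^{k,r})]_\vartheta=\mathrm L^r\big([\mathrm L^r,\mathrm W^{k,r}]_\vartheta\big)=\mathrm L^r(\mathrm W^{s,r})
\]
with equivalent norms, by \cite[Theorems 6.4.5 and 5.1.2]{BL}. This gives \eqref{eq:main}.
\end{proof}

\section{Failure at $p=\infty$ and at $q=\infty$}\label{sec:endpoints}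

A sum of $n$ waves $e_\nu(y)$ with lacunary frequencies has local $\mathrm L^q$ norm of order $\sqrt n$. Near the line $x=0$, the average of $f$ in $x$ at scale $2^{-Lj}$ sees essentially only the values of $f$ on the shell $|x|\sim2^{-Lj}$. These shells are disjoint, so one function $f$ with $|f|\le1$ can have averages close to any prescribed unimodular functions of $y$, one for each $j$. We choose them to cancel the oscillation of the waves, and the $n$ terms of $T_m(f,g)$ add up to a quantity of order $n$.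

\begin{proof}[Proof of Theorem~\ref{thm:endpoints}]
\emph{The symbol.} Let $\phi\in\mathrm C_c^\infty(\mathbb R)$ be even, $0\le\phi\le1$, $\phi=1$ on $[-2,2]$, $\operatorname{supp}\phi\subseteq[-4,4]$. Then $\Phi=\check\phi$ is a Schwartz function with $\int\Phi=1$. Choose $\lambda\ge1$ and then an integer $L\ge4$ with
\begin{equation}\label{eq:tails}
\int_{|t|\ge\lambda}|\Phi|\le\frac1{20},\qquad\int_{|t|\le16\lambda2^{-L}}|\Phi|\le\frac1{20}.
\end{equation}
Let $\phi_j(t)=\phi(2^{-Lj}t)$, $\vartheta_j=\phi_{j+1}-\phi_j$ and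
\[
m(\tau_1,\tau_2)=\sum_{j\in\mathbb Z}\phi_j(\tau_1)\,\vartheta_j(\tau_2).
\]
The $j$-th term is the dilate by $2^{Lj}$ of the term $j=0$, which is smooth and supported in $|\tau_1|\le4$, $2\le|\tau_2|\le4\cdot2^L$. So each term is supported in the cone $|\tau_1|\le2|\tau_2|$, at most two terms are nonzero at any point, and $|\tau_1|+|\tau_2|\le8\cdot2^L2^{Lj}$ on the $j$-th support, where $\partial^\beta$ of the term is at most $C_\beta2^{-Lj|\beta|}$. Thus $m$ is admissible with $c=2$. By dominated convergence, $T_m(f,g)=\sum_j\phi_j(D_x)f\cdot\vartheta_j(D_y)g$ pointwise, and $\phi_j(D)$ is convolution with $\Phi_j(t)=2^{Lj}\Phi(2^{Lj}t)$.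

\emph{The shells.} Choose smooth functions $0\le u_l\le1$ on $\mathbb R$, compactly supported in the disjoint sets $4\lambda2^{-L(l+1)}<|t|<4\lambda2^{-Ll}$, with $u_l=1$ on $8\lambda2^{-L(l+1)}\le|t|\le2\lambda2^{-Ll}$. Let $n\ge1$, $0\le j\le n$ and $|t|\le2^{-L(n+2)}$. If $u_j(t-t')\ne1$, then either $|t'|<8\lambda2^{-L(j+1)}+|t|$, so that $2^{Lj}|t'|\le16\lambda2^{-L}$, or $|t'|>2\lambda2^{-Lj}-|t|$, so that $2^{Lj}|t'|\ge\lambda$. By \eqref{eq:tails}, $|\Phi_j|$ has mass at most $\frac1{10}$ on the set of such $t'$. The function $1-u_j$, and every function $\sum_{l\ne j}\gamma_lu_l$ with $|\gamma_l|\le1$, is bounded by $1$ and vanishes where $u_j=1$. Hence $|\Phi_j*u_j(t)-1|\le\frac1{10}$ and $|\Phi_j*\sum_{l\ne j}\gamma_lu_l(t)|\le\frac1{10}$. Consequently, if $j$ and $l$ run over the same $n$ indices in $\{0,\dots,n\}$, and $|\gamma_{jl}|=1$, $\gamma_{jj}=1$, then taking real parts gives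
\begin{equation}\label{eq:coherent}
\Big|\sum_j\sum_l\gamma_{jl}\,\Phi_j*u_l(t)\Big|\ge\frac8{10}\,n\qquad\text{for }|t|\le2^{-L(n+2)} .
\end{equation}

\emph{The waves.} Let $e_\nu(t)=e^{2\pi i2^{L\nu}t}$. Fix $w\in\mathcal S(\mathbb R)$ with $\operatorname{supp}\widehat w\subseteq[-\frac12,\frac12]$ and $v\in\mathrm C_c^\infty(\mathbb R)$ with $0\le v\le1$ and $wv\not\equiv0$. For $\nu\ge1$ the frequencies of $we_\nu$ lie in $[2^{L\nu-1},2^{L\nu+1}]$. There $\phi_j=1$ if $\nu\le j$, and $\phi_j=0$ if $\nu\ge j+1$, since $2^{L-1}>4$. Hence $\vartheta_j(D)(we_\nu)$ equals $we_\nu$ if $\nu=j+1$ and $0$ otherwise. Let $w_n=w\sum_{\nu=1}^ne_\nu$ and $1<q<\infty$. For $\psi\in\mathcal S(\mathbb R)$, since $\vartheta_j$ is real, the Cauchy--Schwarz and H\"older inequalities and \eqref{eq:LP} for the $\vartheta_j$ give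
\[
\Big|\int w_n\overline\psi\Big|=\Big|\sum_{\nu=1}^n\int we_\nu\,\overline{\vartheta_{\nu-1}(D)\psi}\Big|\le\sqrt n\,\|w\|_q\Big\|\Big(\sum_j|\vartheta_j(D)\psi|^2\Big)^{1/2}\Big\|_{q'}\le C\sqrt n\,\|w\|_q\|\psi\|_{q'},
\]
so $\|w_n\|_q\le C_q\sqrt n\,\|w\|_q$. Let $0\ne a\in\mathrm C_c^\infty(\mathbb R)$ be supported in $|t|\le2^{-L(n+2)}$.

\emph{The case $p=\infty$.} Let $f(x,y)=v(y)\sum_{l=0}^{n-1}\overline{e_{l+1}(y)}\,u_l(x)$ and $g(x,y)=a(x)w_n(y)$. Both are Schwartz functions and $|f|\le1$. Only $0\le j\le n-1$ contribute, and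
\[
T_m(f,g)(x,y)=a(x)w(y)v(y)\sum_{j,l=0}^{n-1}e_{j+1}(y)\overline{e_{l+1}(y)}\,(\Phi_j*u_l)(x).
\]
By \eqref{eq:coherent}, $\|T_m(f,g)\|_q\ge\frac8{10}n\|a\|_q\|wv\|_q$, while $\|f\|_\infty\|g\|_q\le C\sqrt n\,\|a\|_q\|w\|_q$. The ratio is at least $c'\sqrt n$ with $c'>0$ independent of $n$.

\emph{The case $q=\infty$.} Now the waves are in $f$ and the shells in $g$: let $f(x,y)=w_n(x)a(y)$ and $g(x,y)=v(x)\sum_{l=1}^n\overline{e_l(x)}\,u_l(y)$, so $|g|\le1$. We have $\phi_j(D_x)f=a(y)w(x)\sum_{1\le\nu\le\min(j,n)}e_\nu(x)$, and $\sum_{j=\nu}^N\vartheta_j=\phi_{N+1}-\phi_\nu\to1-\phi_\nu$ boundedly as $N\to\infty$. Hence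
\[
T_m(f,g)=a(y)w(x)\sum_{\nu=1}^ne_\nu(x)\sum_{j\ge\nu}\vartheta_j(D_y)g=a(y)w(x)\sum_{\nu=1}^ne_\nu(x)\,\big(g-\phi_\nu(D_y)g\big).
\]
For $y\in\operatorname{supp}a$ we have $|y|<4\lambda2^{-L(n+1)}$, so $u_l(y)=0$ for $l\le n$ and $g(x,y)=0$. Therefore
\[
T_m(f,g)(x,y)=-a(y)w(x)v(x)\sum_{\nu,l=1}^ne_\nu(x)\overline{e_l(x)}\,(\Phi_\nu*u_l)(y).
\]
By \eqref{eq:coherent}, $\|T_m(f,g)\|_p\ge\frac8{10}n\|a\|_p\|wv\|_p$, while $\|f\|_p\|g\|_\infty\le C\sqrt n\,\|a\|_p\|w\|_p$. Letting $n\to\infty$, we see that the estimate fails in both cases.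
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Bergh and L\"ofstr\"om, \emph{Interpolation Spaces}.

\bibitem{BK}
Fr\'ed\'eric Bernicot and Vjekoslav Kova\v{c}, \emph{Sobolev norm estimates for a class of bilinear multipliers}, arXiv:1307.7910 (2013).

\end{thebibliography}
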